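# Representable implication semigroups have no finite equational basis

## A finite basis looks likely: composition alone, implication alone

The answer one would first guess is yes: finitely many equations should describe how implication and composition of binary relations behave. Implication is a Boolean operation computed pair by pair, composition is associative, and it seems that a few mixed laws should tie the two together. We make the question precise and test this guess.

**Definition (models).** Let $X$ be a set, the *base*, and let $\top\subseteq X\times X$ be a transitive relation, the *top*. For $R,R'\subseteq\top$ put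
$$R\to R'=(\top\setminus R)\cup R',\qquad R;R'=\{(x,y)\mid \exists z\,((x,z)\in R\wedge(z,y)\in R')\}.$$
A *model* is an algebra $(A,\to,;)$, where $A$ is a set of relations $R\subseteq\top$ closed under both operations. Transitivity is what makes $R;R'\subseteq\top$.

**Definition (representability).** An *implication semigroup* is an algebra $(S,\to,;)$ with two binary operations. It is *representable* if it is isomorphic to a model; equivalently, if there is an injective $h:S\to\wp(\top)$, for some transitive $\top$, with $h(a\to b)=(\top\setminus h(a))\cup h(b)$ and $h(a;b)=h(a);h(b)$. The class of representable implication semigroups is $\mathbf{RIS}$, and $Eq(\mathbf{RIS})$ is the set of equations in $(\to,;)$ true in all its members. We call these the *valid* equations.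

For example, take base $\{0,1,2\}$ and $\top=\;<\;=\{(0,1),(1,2),(0,2)\}$. With $R=\{(0,1)\}$ and $R'=\{(1,2)\}$ we get $R;R'=\{(0,2)\}$, $R';R=\emptyset$, and $R\to R'=\{(1,2),(0,2)\}$.

The question: is there a finite set $E$ of equations from which every valid equation follows by equational logic? We shall use only the soundness of equational logic for negative results: an equation derivable from $E$ holds in every algebra satisfying $E$.

**Test: composition alone.** An equation in $;$ alone is valid if and only if it follows from associativity. Composition of relations is associative, which gives one direction. For the other, let $S$ be any semigroup, let $S^1$ be $S$ with a new identity element $1$, and take base $S^1$ and top $S^1\times S^1$. Map $s\in S$ to $h(s)=\{(x,xs): x\in S^1\}$. Then $h(s);h(t)=\{(x,xst)\}=h(st)$, and $h$ is injective because $(1,s)\in h(s)$. So $S$ sits inside the composition reduct of the model $\wp(S^1\times S^1)$. A valid equation in $;$ therefore holds in every semigroup, and by completeness of equational logic it follows from associativity.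

**Test: implication alone.** Identify a relation $R\subseteq\top$ with its characteristic function. Then $\wp(\top)$ under $\to$ is the power $\{0,1\}^{\top}$ of the two-element algebra with classical implication, and $\top=\{(0,0)\}$ realizes the two-element algebra itself. So an equation in $\to$ alone is valid if and only if it holds in $\{0,1\}$. By Lyndon's theorem, the equations of a two-element algebra with finitely many operations have a finite basis.

**Test: mixed laws.** Implication provides joins, and meets up to an error. Fix a variable $z$ and put
$$1:=z\to z,\qquad u\vee v:=(u\to v)\to v,\qquad u\wedge_z v:=(u\to(v\to z))\to z.\tag{1}$$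
In a model with top $\top$:

* $1=(\top\setminus z)\cup z=\top$.
* $u\to v$ has complement $u\setminus v$ in $\top$, so $u\vee v=(u\setminus v)\cup v=u\cup v$.
* $u\to(v\to z)=(\top\setminus u)\cup(\top\setminus v)\cup z$ has complement $(u\cap v)\setminus z$, so $u\wedge_z v=\big((u\cap v)\setminus z\big)\cup z=(u\cap v)\cup z$.

The variable $z$ stands in for the empty relation, which no term denotes: for nonempty $X$ and $\top=X\times X$, the set $\{\top\}$ is already a model, and every term takes the value $\top\neq\emptyset$ in it. With $\vee$ we can write, for instance, the law $x;(y\vee w)=(x;y)\vee(x;w)$. It is valid, since a witness for a pair in $x;(y\cup w)$ is a witness for $x;y$ or for $x;w$, and conversely.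

So far the guess survives: a finite basis for $\to$, associativity, distributivity, perhaps a few more laws. The trouble comes from chains.

## Chains, colors, and the numbers $R_k$

Let $x\subseteq\top$ and suppose $(u,w),(w,v)\in\top$, so also $(u,v)\in\top$. Either one of $(u,w),(w,v),(u,v)$ lies outside $x$, or all three lie in $x$, and then $(u,v)\in(x;x)\cap x$. This is a fact about one relation and chains of two steps. One step is not enough: if $\top=x=\{(0,1)\}$, then no pair is outside $x$ and $(x;x)\cap x=\emptyset$.

Now take two relations $x_1,x_2\subseteq\top$. Along a chain, either some pair lies outside $x_1\cup x_2$, or all pairs are covered, and we may hope to find three points $p,q,r$ in order with $(p,q),(q,r),(p,r)$ all in $x_1$ or all in $x_2$. On five points this can fail. On $\{0,1,2,3,4\}$ with $\top=\;<$, put $(p,q)$ into $x_1$ if $q-p\in\{1,4\}$ and into $x_2$ if $q-p\in\{2,3\}$. A forbidden triple would give $a,b,a+b$ all in $\{1,4\}$ or all in $\{2,3\}$, with $a+b\le4$. But $1+1=2$ and $2+2=4$, while all other sums exceed $4$. So there is none. On six points it cannot fail, as we now see.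

**Definition.** For $k\ge1$, $R_k$ is the least $N$ such that every coloring of the 2-element subsets of an $N$-element set with $k$ colors has a monochromatic triangle.

That $R_k$ is finite is a case of Ramsey's theorem. Here is the short argument. Clearly $R_1=3$. For $k\ge2$ take $k(R_{k-1}-1)+2$ points and single out one, $v$. By the pigeonhole principle $v$ is joined to $R_{k-1}$ other points by pairs of one color $c$. If two of these points are joined in color $c$, they form with $v$ a monochromatic triangle. Otherwise these $R_{k-1}$ points use only the other $k-1$ colors, and contain a monochromatic triangle. So $R_k\le k(R_{k-1}-1)+2$. In particular $R_2\le6$, and by the five-point coloring $R_2=6$. If $N\ge R_k$, every $k$-coloring on $N$ points has a monochromatic triangle (restrict to $R_k$ points); if $N<R_k$, some $k$-coloring has none (minimality).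

So $k$ relations obey a law on chains with $R_k$ points, and each $k$ seems to bring a new one. This is what defeats the guess.

**Theorem 1.** For every $n$ there are an algebra $A$ of signature $(\to,;)$ and an equation $\varepsilon\in Eq(\mathbf{RIS})$ such that $A$ satisfies every equation of $Eq(\mathbf{RIS})$ in at most $n$ variables, but $A\not\models\varepsilon$. Hence $Eq(\mathbf{RIS})$ is not finitely axiomatizable. Moreover, no set of equations using boundedly many variables axiomatizes it.

## The chain law as a quasi-equation, and where that falls short

A sensible first attempt is to turn the chain law into an implication between equations (a quasi-equation): if the $x_i$ cover everything and no $x_i$ contains a triangle, there are no long chains. Without an empty relation, let $z$ play its part and ask that $z$ absorb composition with $1$. The premises are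
$$(x_1\vee\dots\vee x_k)\to z=z,\quad (x_i;x_i)\wedge_z x_i=z\ (1\le i\le k),\quad (1;z)\to z=1,\quad (z;1)\to z=1,\tag{2}$$
and the conclusion is $1^m\to z=1$. Here $1^m=(\cdots(1;1);\cdots);1$ has $m$ factors. In a model $1^m$ is $\top^m$, the set of pairs joined by a chain of $m$ steps in $\top$.

This is valid if $m+1\ge R_k$. In a model, (2) says $\top\setminus\bigcup_i x_i\subseteq z$, $(x_i;x_i)\cap x_i\subseteq z$, $\top;z\subseteq z$ and $z;\top\subseteq z$. Suppose $(u,v)\in\top^m\setminus z$ and take a chain $u=p_0,\dots,p_m=v$. No pair $(p_i,p_j)$ with $i<j$ is in $z$, since absorption on both sides would put $(u,v)$ into $z$. So every such pair is in some $x_i$, and a monochromatic triangle $i<j<l$ puts $(p_i,p_l)$ into $z$, a contradiction.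

The attempt stops here: we are asked about equations. A quasi-equation true in a class can fail in a homomorphic image of one of its members, whereas equations pass to homomorphic images. For instance, cancellation ($x+y=x+w$ implies $y=w$) holds in $(\mathbb N,+)$ and fails in its image $(\{0,1\},\max)$ under $n\mapsto\min(n,1)$, since $\max(1,0)=\max(1,1)$. So an algebra violating the quasi-equation is not representable, but it might still satisfy every valid equation. The premises have to be removed.

One can move the violations of the premises into the conclusion. Put
$$d_k:=\big((x_1\vee\dots\vee x_k)\to z\big)\ \vee\ \bigvee_{i=1}^k\big((x_i;x_i)\wedge_z x_i\big).\tag{3}$$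
(Repeated joins are bracketed to the left, say.) By (1), in a model
$$d_k=\Big(\top\setminus\bigcup_i x_i\Big)\cup\bigcup_i\big((x_i;x_i)\cap x_i\big)\cup z,\tag{4}$$
the relation of all pairs at which something goes wrong. The obvious equation is $1^m\to d_k=1$, that is, $\top^m\subseteq d_k$. It fails for all $k,m\ge1$: on $\{0,\dots,m\}$ with $\top=\;<$, let $x_1=\{(0,m)\}$, all other $x_i=\emptyset$, $z=\emptyset$. Then $x_1;x_1=\emptyset$, so $d_k=\top\setminus\{(0,m)\}$, although $(0,m)\in\top^m$. Something goes wrong inside the chain, but not at the pair of its endpoints, and the equation looks only at that pair.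

## Carrying a violation to the ends of the chain

A pair $(p_i,p_j)$ inside a chain from $u$ to $v$ has $\top$-steps from $u$ to $p_i$ and from $p_j$ to $v$, unless it starts at $u$ or ends at $v$. Composing $d_k$ with $1$ on either side, or both, carries the violation to $(u,v)$. For $k,m\ge1$ let
$$J_k:=d_k\vee(1;d_k)\vee(d_k;1)\vee((1;d_k);1),\qquad \varepsilon_{k,m}:\quad 1^m\to J_k\;=\;1.\tag{5}$$
In a model $\varepsilon_{k,m}$ says $\top^m\subseteq J_k$.

**Lemma 1.** If $m+1\ge R_k$, then $\varepsilon_{k,m}$ holds in every representable implication semigroup.

*Proof.* Equations are preserved by isomorphism, so we work in a model. Suppose $(u,v)\in\top^m$ but $(u,v)\notin J_k$.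

**Step 1: get the chain.** There are $u=p_0,p_1,\dots,p_m=v$, not necessarily distinct, with $(p_i,p_{i+1})\in\top$. By transitivity $(p_i,p_j)\in\top$ for all $i<j$.

**Step 2: show that no pair of the chain is in $d_k$.** Suppose $i<j$ and $(p_i,p_j)\in d_k$. If $i>0$ then $(u,p_i)\in\top$, and if $j<m$ then $(p_j,v)\in\top$. Hence

* if $i=0$, $j=m$, then $(u,v)\in d_k$;
* if $i>0$, $j=m$, then $(u,v)\in\top;d_k$;
* if $i=0$, $j<m$, then $(u,v)\in d_k;\top$;
* if $i>0$, $j<m$, then $(u,v)\in(\top;d_k);\top$.

In each case $(u,v)\in J_k$, a contradiction.

**Step 3: color the indices and apply Ramsey's theorem.** Let $i<j$. Since $(p_i,p_j)\in\top\setminus d_k$ and $\top\setminus\bigcup_i x_i\subseteq d_k$, we can choose $\chi(i,j)\in\{1,\dots,k\}$ with $(p_i,p_j)\in x_{\chi(i,j)}$. This colors the pairs of the $m+1\ge R_k$ *indices* $0,\dots,m$, so repeated points do no harm. There are $i<j<l$ and $c$ with $\chi(i,j)=\chi(j,l)=\chi(i,l)=c$. Then $(p_i,p_l)\in(x_c;x_c)\cap x_c\subseteq d_k$, contradicting Step 2. $\square$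

The constant cannot be lowered.

**Theorem 2.** The equation $\varepsilon_{k,m}$ is valid in $\mathbf{RIS}$ if and only if $m\ge R_k-1$.

*Proof.* "If" is Lemma 1. Conversely, let $1\le m\le R_k-2$. The set $\{0,\dots,m\}$ has $m+1<R_k$ elements, so its pairs have a $k$-coloring $\chi$ with no monochromatic triangle. Take $\top=\;<$ on this set, the model $\wp(\top)$, $x_i=\{(p,q):p<q,\ \chi(p,q)=i\}$ and $z=\emptyset$. The $x_i$ cover $\top$. Also $(x_i;x_i)\cap x_i=\emptyset$, since a pair in it would give a triangle of color $i$. By (4), $d_k=\emptyset$, so $J_k=\emptyset$. But $(0,m)\in\top^m$, so $\varepsilon_{k,m}$ fails. $\blacksquare$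

## The algebras $A_k$: singletons disjoint from their squares

We want a finite algebra in which $k$ elements cover the top, none meets its own square, and yet $1^m$ never vanishes. The simplest choice has $k$ atoms, and everything not forbidden is allowed.

**Definition.** For a set $K$ with $|K|\ge2$, the algebra $C_K$ has universe $\wp(K)$, with $X\to Y=(K\setminus X)\cup Y$ and
$$X;Y=\begin{cases}\emptyset & X=\emptyset\text{ or }Y=\emptyset,\\ K\setminus X& X=Y\text{ is a singleton},\\ K&\text{otherwise.}\end{cases}\tag{6}$$
Put $A_k=C_{\{1,\dots,k\}}$ for $k\ge2$, and let $C_\omega$ be the case $K=\omega$.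

For example, in $A_3$ we have $\{1\};\{1\}=\{2,3\}$, $\{1\};\{2\}=K$ and $\{2,3\};\{2,3\}=K$. Formula (6) says that $X;Y$ is the union of all $\{i\};\{j\}$ with $i\in X$, $j\in Y$, where $\{i\};\{i\}=K\setminus\{i\}$ and $\{i\};\{j\}=K$ for $i\ne j$: two nonempty sets that are not the same singleton contain some $i\ne j$. In particular $;$ distributes over unions. For $|K|\ge3$ it is also associative. If one of $X,Y,Z$ is empty, both bracketings give $\emptyset$. If none is, then $X;Y$ and $Y;Z$ have at least two elements, so both bracketings give $K$. Thus $A_k$ with $k\ge3$ satisfies all the laws collected in the first section. ($A_2$ is not associative: $(\{1\};\{1\});\{2\}=\{2\};\{2\}=\{1\}$, but $\{1\};(\{1\};\{2\})=\{1\};K=K$. This does no harm; we need no associativity.)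

**Lemma 2.** For all $k\ge2$ and $m\ge1$, $A_k\not\models\varepsilon_{k,m}$.

*Proof.* Let $K=\{1,\dots,k\}$ and put $x_i=\{i\}$, $z=\emptyset$. Since $\to$ is the Boolean implication of $\wp(K)$, the terms $1,\vee,\wedge_z$ evaluate to $K,\cup,\cap$. So
$$(x_1\vee\dots\vee x_k)\to z=K\to\emptyset=\emptyset,\qquad (x_i;x_i)\wedge_z x_i=(K\setminus\{i\})\cap\{i\}=\emptyset.$$
Hence $d_k=\emptyset$, and $J_k=\emptyset$ because composing with $\emptyset$ gives $\emptyset$. Since $k\ge2$, $K$ is not a singleton, so $K;K=K$ and $1^m=K$. Thus $1^m\to J_k=K\to\emptyset=\emptyset\ne K=1$. $\square$

So $A_k$ fails valid equations. It remains to see that it satisfies all valid equations in few variables. With finitely many colors Ramsey's theorem obstructs a representation, but with infinitely many colors the obstruction disappears. So we first represent $C_\omega$, and then find the small pieces of $A_k$ inside it.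

## A coloring of $\mathbb Q$ by $\omega$ without monochromatic triangles

To represent $C_\omega$ over $(\mathbb Q,<)$ we color the increasing pairs so that forbidden triangles never occur and all others occur everywhere.

**Lemma 3.** There is a map $c:\{(p,q)\in\mathbb Q^2:p<q\}\to\omega$ such that

1. there are no $p<q<r$ with $c(p,q)=c(q,r)=c(p,r)$;
2. whenever $p<q$, $a,b\in\omega$ and not $a=b=c(p,q)$, there is $r$ with $p<r<q$, $c(p,r)=a$ and $c(r,q)=b$;
3. $c$ is onto $\omega$.

*Proof.* Enumerate $\mathbb Q=\{q_1,q_2,\dots\}$. Let $\rho_1,\rho_2,\dots$ list every $(p,q,a,b)\in\mathbb Q^2\times\omega^2$ with $p<q$ infinitely often. We build finite sets $\emptyset=F_0\subseteq F_1\subseteq\cdots$ of rationals with colorings of their increasing pairs, each extending the previous one and satisfying (1). Only finitely many colors are in use at any moment, so fresh colors always exist. Stage $n$ starts from $F_{n-1}$ and has two steps.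

**Step (a): make sure every rational gets in.** If $q_n\notin F_{n-1}$, add it and color the new pairs with pairwise distinct colors not used so far. A triangle through $q_n$ contains two new pairs, whose colors differ. So (1) persists.

**Step (b): serve the request $\rho_n=(p,q,a,b)$.** Let $F$ be the current set. If $p,q\in F$ and not $a=b=c(p,q)$, choose a rational $r\in(p,q)\setminus F$, which exists because $F$ is finite. Color $(p,r)$ by $a$ and $(r,q)$ by $b$. Color all other pairs formed by $r$ and a point of $F$ with pairwise distinct colors that are not used so far and differ from $a$ and $b$. Add $r$. Consider a triangle through $r$. If it is $\{p,r,q\}$, its colors $a,b,c(p,q)$ are not all equal. Otherwise it is $\{s,r,s'\}$ with $s\notin\{p,q\}$. The color of $\{s,r\}$ is fresh; it differs from the old color of $\{s,s'\}$, and from the color of $\{r,s'\}$, which is $a$, $b$ or another fresh color. So (1) persists. If the condition on $\rho_n$ is not met, do nothing.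

**Step (c): check the union.** By (a) the union $c$ is defined on all increasing pairs of $\mathbb Q$, and it satisfies (1), since a triangle involves three points, all present at some stage. For (2), given such $p,q,a,b$, the tuple $(p,q,a,b)$ occurs as some $\rho_n$ after $p$ and $q$ have both entered, and stage $n$ supplies $r$. For (3), given $a$, choose any $b\ne a$ and any $p<q$. Then (2) applies and gives $r$ with $c(p,r)=a$. $\square$

**Lemma 4.** The map $h(X)=\{(p,q):p<q,\ c(p,q)\in X\}$ represents $C_\omega$ over base $\mathbb Q$ with top $\top=\;<$. It preserves all Boolean operations relative to $\top$, and $h(\emptyset)=\emptyset$, $h(\omega)=\top$.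

*Proof.* The relation $<$ is transitive. Since $h(X)$ is the preimage of $X$ under $c$, $h$ preserves all Boolean operations, hence $\to$, and the values at $\emptyset$ and $\omega$ are as stated. If $X\ne Y$, pick $a$ in exactly one of them; by (3) some pair has color $a$, and it lies in exactly one of $h(X),h(Y)$. So $h$ is injective.

It remains to show $h(X);h(Y)=h(X;Y)$. If $X$ or $Y$ is empty, both sides are empty. Let both be nonempty.

**Step ($\subseteq$): forbidden triangles do not occur.** Let $p<r<q$ with $a=c(p,r)\in X$ and $b=c(r,q)\in Y$. If $X;Y=\omega$, there is nothing to show. Otherwise $X=Y=\{e\}$, so $a=b=e$, and (1) gives $c(p,q)\ne e$, that is, $c(p,q)\in\omega\setminus\{e\}=X;Y$.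

**Step ($\supseteq$): allowed triangles do occur.** Let $p<q$ with $c(p,q)\in X;Y$. If $X=Y=\{e\}$, then $c(p,q)\ne e$, and (2) applies with $a=b=e$. Otherwise there are $a\in X$, $b\in Y$ with $a\ne b$, and (2) applies with these. In both cases the resulting $r$ shows $(p,q)\in h(X);h(Y)$. $\square$

## Few elements leave an atom with two points

A few elements of $A_k$ cannot separate all $k$ points. Two points that stay together form part of an atom $\beta$ with $\beta;\beta=K$, and such an atom can be inflated to infinitely many colors.

**Lemma 5.** If $k>2^n$, every subset of $A_k$ with at most $n$ elements is contained in a Boolean subalgebra $B$ of $\wp(\{1,\dots,k\})$ that is closed under $;$ and embeds into $C_\omega$ by a map preserving all Boolean operations and $;$.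

*Proof.* Write $K=\{1,\dots,k\}$.

**Step 1: choose $B$.** Let $B$ be the Boolean subalgebra generated by the given elements. Its atoms are the nonempty intersections formed by taking, for each generator, it or its complement (for no generators, just $K$). So there are $r\le2^n<k$ atoms $\beta_1,\dots,\beta_r$, and they partition $K$. Every value $X;Y$ in (6) is $\emptyset$, $K$ or $K\setminus X$, so $B$ is closed under $;$.

**Step 2: choose the embedding.** Since $r<k$, some atom has at least two elements; fix one, $\beta_j$. Partition $\omega$ into nonempty $\gamma_1,\dots,\gamma_r$ with $|\gamma_i|=1$ if and only if $|\beta_i|=1$: use one point for each singleton atom, two points for each other atom except $\beta_j$, and let the infinite set $\gamma_j$ be the rest. Let $\varphi:B\to\wp(\omega)$ send a union of atoms $\beta_i$ to the union of the corresponding $\gamma_i$. This is a Boolean embedding.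

**Step 3: check composition.** For $X\in B$, $X=\emptyset$ if and only if $\varphi(X)=\emptyset$. Also, $X$ is a singleton if and only if $X=\beta_i$ for some $i$ with $|\beta_i|=1$, if and only if $X=\beta_i$ for some $i$ with $|\gamma_i|=1$, if and only if $\varphi(X)$ is a singleton. Finally $X=Y$ if and only if $\varphi(X)=\varphi(Y)$. So the same line of (6) applies to $(X,Y)$ and to $(\varphi(X),\varphi(Y))$. Since $\varphi$ maps $\emptyset$, $K$, $K\setminus X$ to $\emptyset$, $\omega$, $\omega\setminus\varphi(X)$, we get $\varphi(X;Y)=\varphi(X);\varphi(Y)$. $\square$

For example, let $n=1$, $k=3$, and let the given element be $\{1\}$. Then $B=\{\emptyset,\{1\},\{2,3\},K\}$, and we may take $\varphi(\{1\})=\{0\}$, $\varphi(\{2,3\})=\omega\setminus\{0\}$. For $n=1$ the value $k=2$ would not do: in $A_2$ with $x=\{1\}$ we have $(x;x);(x;x)=\{2\};\{2\}=\{1\}$ and $x;(x;(x;x))=x;(\{1\};\{2\})=\{1\};K=K$, so the valid one-variable equation $(x;x);(x;x)=x;(x;(x;x))$ fails.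

**Proof of Theorem 1.** Let $n\ge0$, $k=2^n+1\ge2$, $A=A_k$, $m=R_k-1$ and $\varepsilon=\varepsilon_{k,m}$.

**Step 1: $\varepsilon$ separates.** By Lemma 1, $\varepsilon\in Eq(\mathbf{RIS})$. By Lemma 2, $A\not\models\varepsilon$.

**Step 2: valid equations in few variables hold in $A$.** Let $s=t$ be valid, with at most $n$ variables, and assign values in $A$ to them. Since $k>2^n$, Lemma 5 puts these values into a subalgebra $B$ with an embedding $\varphi$ into $C_\omega$. With $h$ from Lemma 4, $h\circ\varphi$ embeds $B$ into the model $\wp(<)$ over $\mathbb Q$, so $B$ is representable and $s=t$ holds in $B$. The values of $s$ and $t$ under our assignment are computed inside $B$, hence are equal. So $A\models s=t$.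

**Step 3: no bounded set of axioms.** Suppose $E\subseteq Eq(\mathbf{RIS})$, finite or infinite, axiomatizes $Eq(\mathbf{RIS})$, and every equation in $E$ has at most $n$ variables. For the algebra $A$ belonging to this $n$ we have $A\models E$ by Step 2, but $A\not\models\varepsilon$. By soundness of equational logic $\varepsilon$ is not derivable from $E$, a contradiction. A finite $E$ always has such a bound $n$. $\blacksquare$

## Separating $2^n+1$ points with $n+1$ variables

The equation used above has $k+1=2^n+2$ variables. But $k$ disjoint sets can be described by about $\log_2k$ sets, and this nearly closes the gap to $n$.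

**Theorem 3.** For every $n\ge0$ there is an equation in $n+2$ variables in $Eq(\mathbf{RIS})$ which does not follow from the equations of $Eq(\mathbf{RIS})$ with at most $n$ variables.

*Proof.* **Step 1: write the equation.** Use variables $z,y_1,\dots,y_{n+1}$. For $S\subseteq\{1,\dots,n+1\}$ let $t_S$ be the iterated $\wedge_z$ of $\ell_1,\dots,\ell_{n+1}$, where $\ell_i=y_i$ if $i\in S$ and $\ell_i=y_i\to z$ otherwise (for $n=0$, $t_S$ is just $\ell_1$). Let $k'=2^{n+1}$ and $m=R_{k'}-1$, and let $\delta_n$ arise from $\varepsilon_{k',m}$ by substituting the $k'$ terms $t_S$ for $x_1,\dots,x_{k'}$. It is a substitution instance of an equation valid by Lemma 1, so it is valid, and it has $n+2$ variables.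

**Step 2: make it fail.** Let $k=2^n+1$. By Step 2 of the proof of Theorem 1, $A_k$ satisfies all valid equations in at most $n$ variables. So by soundness it suffices to show $A_k\not\models\delta_n$. Since $2^n+1\le2^{n+1}$, we can choose distinct $S_1,\dots,S_k\subseteq\{1,\dots,n+1\}$. Put $z=\emptyset$ and $y_i=\{j\le k:i\in S_j\}$. With $z=\emptyset$, $y_i\to z$ is the complement of $y_i$ and $\wedge_z$ is $\cap$. So $j\in t_S$ if and only if, for all $i$, $i\in S_j\Leftrightarrow i\in S$; that is, $t_S=\{j:S_j=S\}$. Hence every $t_S$ is empty or a singleton, and $\bigcup_S t_S=\{1,\dots,k\}$. By (6), $(t_S;t_S)\cap t_S=\emptyset$ for every $S$. So under this assignment $d_{k'}=\emptyset$ and $J_{k'}=\emptyset$, while $1^m=\{1,\dots,k\}$ because $k\ge2$. Then $1^m\to J_{k'}=\emptyset\ne1$, and $\delta_n$ fails in $A_k$. $\blacksquare$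

## Ultraproducts of the $A_k$ and richer signatures

The embeddings above preserve all Boolean operations, and Lemma 5 handles more than equations. To extract what this gives, recall some standard notions. For an ultrafilter $D$ on $J$, the ultraproduct $\prod_{k\in J}A_k/D$ identifies sequences that agree on a set in $D$, and Łoś's theorem says that a first-order sentence holds in it if and only if it holds in $A_k$ for a set of $k$ belonging to $D$. The operators $\mathsf I,\mathsf S,\mathsf{P_U}$ take isomorphic copies, subalgebras and ultraproducts. A universal sentence is one of the form $\forall v_1\dots\forall v_r\,\theta$ with $\theta$ quantifier-free; equations and quasi-equations are read with their variables universally quantified.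

**Theorem 4.** Let $\Sigma$ be a signature with $\{\to,;\}\subseteq\Sigma\subseteq\{\to,\cup,\cap,\setminus,{}^{c},\emptyset,\top,;\}$, where complement ${}^{c}$ is taken relative to $\top$. Regard $C_\omega$ and $A_k$ as $\Sigma$-algebras via their Boolean structure. Let $\mathcal K$ be a class of $\Sigma$-algebras containing $\mathsf{ISP_U}(C_\omega)$ such that for infinitely many $k$ there is $m$ with $\mathcal K\models\varepsilon_{k,m}$. Then

(a) $\mathcal K$ is not the class of models of any set of universal first-order sentences (in particular equations or quasi-equations) with a bounded number of variables;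

(b) $\mathcal K$ is not the class of models of any finite set of first-order sentences.

*Proof.* Let $J$ be the infinite set of $k\ge2$ for which $\mathcal K\models\varepsilon_{k,m}$ for some $m$. By Lemma 2, $A_k\notin\mathcal K$ for every $k\in J$.

**Step 1: transfer universal sentences from $C_\omega$ to $A_k$.** We claim:
$$\text{a universal sentence with at most } n \text{ variables true in } C_\omega \text{ is true in } A_k \text{ for all } k>2^n.\tag{7}$$
Take an assignment of the variables in $A_k$. By Lemma 5 the values lie in a $\Sigma$-subalgebra $B$ with a $\Sigma$-embedding into $C_\omega$. The quantifier-free part holds in $C_\omega$ under the image assignment. Embeddings preserve and reflect equalities of terms, hence the truth of quantifier-free formulas. So it holds in $B$, and therefore in $A_k$, under the given assignment.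

**Step 2: prove (a).** Suppose $\mathcal K$ is the class of models of a set $E$ of universal sentences with at most $n$ variables each. Since $C_\omega\in\mathcal K$, $C_\omega\models E$. Choose $k\in J$ with $k>2^n$. By (7), $A_k\models E$, so $A_k\in\mathcal K$, a contradiction.

**Step 3: form an ultraproduct satisfying the universal theory of $C_\omega$.** Let $D$ be a nonprincipal ultrafilter on $J$ and $U=\prod_{k\in J}A_k/D$. A universal sentence true in $C_\omega$, with $n$ variables, holds by (7) in $A_k$ for all but finitely many $k\in J$. The set $D$ contains all cofinite subsets of $J$, so the sentence holds in $U$ by Łoś's theorem.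

**Step 4: show $U\in\mathsf{ISP_U}(C_\omega)$.** This is standard (Burris–Sankappanavar, *A Course in Universal Algebra*, Ch. V §2); here is the argument. Add to the language a constant for each element of $U$, and let $\Delta$ be the set of atomic and negated atomic sentences of the new language true in $U$. Let $F\subseteq\Delta$ be finite. Replacing the new constants in $F$ by variables $v_1,\dots,v_r$ gives a quantifier-free conjunction $\theta_F$, and $\forall v_1\dots\forall v_r\,\neg\theta_F$ is a universal sentence false in $U$. By Step 3 it is false in $C_\omega$. So there is a map $g_F:U\to C_\omega$, arbitrary on elements not named in $F$, under which every sentence in $F$ is true in $C_\omega$.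

Let $I$ be the set of finite subsets of $\Delta$, and for $\delta\in\Delta$ let $[\delta]=\{F\in I:\delta\in F\}$. Since $\{\delta_1,\dots,\delta_s\}\in[\delta_1]\cap\dots\cap[\delta_s]$, the sets $[\delta]$ have the finite intersection property, so some ultrafilter $G$ on $I$ contains them all. Let $g(u)$ be the class of $(g_F(u))_{F\in I}$ in the ultrapower $C_\omega^I/G$. For each $\delta\in\Delta$, the set of $F$ for which $\delta$ is true under $g_F$ contains $[\delta]\in G$. So $\delta$ is true in the ultrapower under $g$ by Łoś's theorem. Applied to the sentences in $\Delta$ recording values of operations, this says that $g$ is a homomorphism; applied to the sentences $u\ne v$, it says that $g$ is injective. So $U$ is isomorphic to a subalgebra of an ultrapower of $C_\omega$.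

**Step 5: prove (b).** By Step 4 and the hypothesis, $U\in\mathcal K$. Suppose $\mathcal K$ is the class of models of a finite set of sentences; let $\sigma$ be their conjunction. For every $k\in J$ we have $A_k\notin\mathcal K$, so $A_k\models\neg\sigma$. By Łoś's theorem $U\models\neg\sigma$, contradicting $U\in\mathcal K$. $\blacksquare$

We now read off which classes $\mathcal K$ qualify. The terms in (1), (3) and (5) use only $\to$ and $;$, so Lemma 1 and its proof apply to $\Sigma$-algebras of relations.

**Consequence 1.** With $\Sigma=\{\to,;\}$, the class $\mathcal K$ may be any class with $\mathbf{RIS}\subseteq\mathcal K\subseteq\mathbf V(\mathbf{RIS})$, where $\mathbf V$ denotes the generated variety. Indeed $C_\omega\in\mathbf{RIS}$ by Lemma 4. We are given that $\mathbf{RIS}$ is a quasivariety, that is, a class defined by quasi-equations; these are preserved by $\mathsf I$, $\mathsf S$ and $\mathsf{P_U}$, so $\mathsf{ISP_U}(C_\omega)\subseteq\mathbf{RIS}\subseteq\mathcal K$. Finally, by Lemma 1, $\varepsilon_{k,R_k-1}$ holds in $\mathbf{RIS}$ for all $k$, hence in $\mathbf V(\mathbf{RIS})$ and in $\mathcal K$. In particular, neither $\mathbf{RIS}$ nor $\mathbf V(\mathbf{RIS})$ is finitely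 axiomatizable, even in first-order logic.

**Consequence 2.** Let $\mathcal T$ be any class of transitive relations with $(\mathbb Q,<)\in\mathcal T$, for example all transitive relations, strict partial orders, strict linear orders, or $(\mathbb Q,<)$ alone. Let $\mathcal K$ be the variety, or the quasivariety, generated by the $\Sigma$-algebras of relations with top in $\mathcal T$. By Lemma 4, $h$ is an isomorphism of the $\Sigma$-algebra $C_\omega$ onto such an algebra of relations, so $C_\omega\in\mathcal K$. Varieties and quasivarieties are closed under $\mathsf I,\mathsf S,\mathsf{P_U}$, so $\mathsf{ISP_U}(C_\omega)\subseteq\mathcal K$. The equations $\varepsilon_{k,R_k-1}$ hold in the generating algebras by Lemma 1, hence in $\mathcal K$. So Theorem 4 applies. A set of equations axiomatizing the equational theory would have the variety as its class of models, and a set of quasi-equations axiomatizing the quasi-equational theory would have the quasivariety. Therefore neither theory is finitely axiomatizable, nor axiomatizable with boundedly many variables. With $\Sigma=\{\cup,\cap,{}^c,\emptyset,\top,\to,;\}$ this covers Boolean algebras of relations with composition under a transitive top.
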